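# Restricting toral eigenfunctions to curves in $\mathbb T^3$ by counting lattice points in slabs

## 1. Thirty lattice points and a vertical segment

Write $e(x)=e^{2\pi i x}$. On the flat torus $\mathbb T^3=\mathbb R^3/\mathbb Z^3$ take the trigonometric polynomials whose frequencies lie on the sphere of radius $3$. The integer points with $|\xi|^2=9$ are the $6$ points obtained from $(\pm3,0,0)$ and the $24$ points obtained from $(\pm2,\pm2,\pm1)$ by permuting coordinates, thirty in all. Let
$$e_3(x)=\sum_{|\xi|=3}a_\xi\,e(\xi\cdot x),\qquad \int_{\mathbb T^3}|e_3|^2=\sum_\xi|a_\xi|^2 .$$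
How large can $e_3$ be, in mean square, on the vertical segment $\{(0,0,t):0\le t\le1\}$? On it
$$e_3(0,0,t)=\sum_{m=-3}^{3}\Big(\sum_{\xi_3=m}a_\xi\Big)e(mt),\qquad \int_0^1|e_3(0,0,t)|^2dt=\sum_m\Big|\sum_{\xi_3=m}a_\xi\Big|^2 .$$
Let $N_m$ be the number of our points with $\xi_3=m$. By Cauchy–Schwarz the right side is at most $\max_mN_m\cdot\sum|a_\xi|^2$, with equality when $a_\xi=1$ on a fullest layer and $0$ elsewhere. Counting by hand: $N_0=4$ (the points $(\pm3,0,0),(0,\pm3,0)$), $N_{\pm1}=4$ (the points $(\pm2,\pm2,\pm1)$ with last entry fixed), $N_{\pm2}=8$, $N_{\pm3}=1$, and $4+8+16+2=30$. So the answer is exactly $8$: the mean square on the segment is at most $8$ times that on the torus, and this is attained.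

For general radius $\lambda$ with $\lambda^2\in\mathbb Z$ the same computation gives $\max_mN_m$, where $N_m$ is the number of ways to write $\lambda^2-m^2$ as a sum of two squares. That number is $O_\varepsilon(\lambda^\varepsilon)$, by the classical bound $4\tau(n)$ for $n\ge1$ and the divisor bound $\tau(n)\le C_\varepsilon n^\varepsilon$. So on the vertical unit segment $e_\lambda$ is hardly larger than on the torus.

Everything worked because the numbers $\xi\cdot v$, with $v=(0,0,1)$, are integers, so different layers are orthogonal. Tilt the segment to a general direction, and the numbers $\xi\cdot v$ may cluster. Bend it, and there are no layers at all. What survives?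

For $\lambda>1$ with $\lambda^2\in\mathbb Z$ put $\mathcal E_\lambda=\{\xi\in\mathbb Z^3:|\xi|=\lambda\}$. A toral eigenfunction with frequency radius $\lambda$ is a solution of $-\Delta e_\lambda=(2\pi\lambda)^2e_\lambda$ on $\mathbb T^3$, equivalently
$$e_\lambda(x)=\sum_{\xi\in\mathcal E_\lambda}a_\xi\,e(\xi\cdot x),\qquad \|a\|^2:=\sum_{\xi\in\mathcal E_\lambda}|a_\xi|^2=\|e_\lambda\|^2_{L^2(\mathbb T^3)} .$$
A *smooth compact curve* $\Sigma\subset\mathbb T^3$ is a finite union of arcs, each with a regular $C^\infty$ parametrization up to the endpoints; it carries its arc-length measure. The question is whether, for every such $\Sigma$ and every $\varepsilon>0$, there is $C=C(\Sigma,\varepsilon)$ with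
$$\|e_\lambda\|_{L^2(\Sigma)}\le C\,\lambda^{1/3+\varepsilon}\,\|e_\lambda\|_{L^2(\mathbb T^3)}\qquad\text{for all }\lambda>1,\ \lambda^2\in\mathbb Z,\ \text{and all }e_\lambda. \tag{T3}$$

The trivial bound comes from $|e_\lambda|^2\le\#\mathcal E_\lambda\|a\|^2$. We shall see that $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}$, so it gives exponent $\frac12$ in place of $\frac13$.

The question comes from Cheng Zhang and Zhifei Zhu, "Restriction estimates for toral eigenfunctions and lattice points in spherical regions", arXiv:2606.08650 (2026). Its context is the endpoint discrete restriction estimate in dimension $d\ge3$,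
$$\|e_\lambda\|_{L^{p_c}(\mathbb T^d)}\lesssim_\varepsilon\lambda^\varepsilon\|e_\lambda\|_{L^2(\mathbb T^d)},\qquad p_c=\tfrac{2d}{d-2}.$$
It is known that this estimate would imply (T3) for every smooth curve, but the endpoint estimate is still an open conjecture (Bourgain–Demeter, Conjecture 2.6). We must do without it. The proof below uses neither the endpoint estimate nor decoupling.

## 2. Exponent $1/3$ for all curves, $1/4$ for curved ones, and a converse for segments

A curve is treated one arc at a time. Lift an arc to $\mathbb R^3$ and parametrize it by arc length as $\gamma:[0,L]\to\mathbb R^3$, $|\gamma'|=1$.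

**Theorem A.** (T3) holds for every smooth compact curve in $\mathbb T^3$. For a given $\varepsilon\in(0,1/10]$ it suffices, for one arc, that $\gamma\in C^k$ with $k=\lceil4/\varepsilon\rceil$, and $C$ depends only on $\varepsilon$, $L$ and $\Gamma:=\max_{1\le j\le k}\|\gamma^{(j)}\|_\infty$.

**Theorem B.** If $\Sigma$ has nowhere vanishing curvature (no condition on torsion), then $\|e_\lambda\|_{L^2(\Sigma)}\le C_{\Sigma,\varepsilon}\,\lambda^{1/4+\varepsilon}\|e_\lambda\|_{L^2(\mathbb T^3)}$.

**Proposition C.** If $\Sigma=\{x_0+tv:0\le t\le L\}$ with $|v|=1$, then $\sup_{e_\lambda\ne0}\|e_\lambda\|^2_{L^2(\Sigma)}/\|e_\lambda\|^2_{L^2(\mathbb T^3)}$ is comparable, with constants depending only on $L$, to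
$$S_v(\lambda)=\max_{c}\#\{\xi\in\mathcal E_\lambda:c\le\xi\cdot v\le c+1\}.$$
So for segments (T3) is equivalent to $S_v(\lambda)\lesssim\lambda^{2/3+\varepsilon}$, and any better exponent is equivalent to a better slab count. For every curve the exponent cannot be negative.

No claim is made that $\frac13$ or $\frac14$ is sharp. We begin with Proposition C, because it shows which counting problem must be solved.

## 3. Segments are the same as unit slabs

A *slab* of width $w$ is a set $\{x\in\mathbb R^3:c\le x\cdot v\le c+w\}$ with $|v|=1$. Look again at $\lambda=3$. For $v=(0,0,1)$ the fullest closed unit slab is $1\le\xi_3\le2$, with $4+8=12$ points, so $S_v(3)=12$, while the exact constant above was $8$. For $v=(1,1,1)/\sqrt3$, the coordinate sum takes the values $5,3,1,-1,-3,-5$ on $3,6,6,6,6,3$ points. Since $\xi\cdot v$ is this sum over $\sqrt3$, its values are spaced by $2/\sqrt3>1$, and $S_v(3)=6$.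

We use Schur's test throughout. If $K(\xi,\eta)$ is a Hermitian matrix then, from $|a_\xi a_\eta|\le\frac12(|a_\xi|^2+|a_\eta|^2)$,
$$\Big|\sum_{\xi,\eta}a_\xi\overline{a_\eta}\,K(\xi,\eta)\Big|\le\Big(\max_\xi\sum_\eta|K(\xi,\eta)|\Big)\|a\|^2. \tag{1}$$

**Proof of Proposition C.** We integrate over the parameter $t$. If the segment wraps onto itself in $\mathbb T^3$, then $x_0+tv=x_0+t'v$ forces $(t-t')v\in\mathbb Z^3$, so $|t-t'|\ge1$ for $t\neq t'$. Each point is covered at most $L+1$ times, and the integral over the image is comparable to the integral over $t$ with constants depending on $L$.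

**Step 1: upper bound, by majorizing the indicator function of $[0,L]$ by a function with compactly supported Fourier transform.** Let $\delta=\min(1,1/(2L))$. For $0\le t\le L$ we have $0\le\delta t\le\frac12$, so $\frac{\sin\pi\delta t}{\pi\delta t}\ge\frac2\pi$, and hence $1\le\frac{\pi^2}4\big(\frac{\sin\pi\delta t}{\pi\delta t}\big)^2$. The Fourier transform of $\big(\frac{\sin\pi\delta t}{\pi\delta t}\big)^2$ is $\delta^{-1}(1-|u|/\delta)_+$. Expanding the square and applying (1),
$$\int_0^L|e_\lambda(x_0+tv)|^2dt\le\frac{\pi^2}{4\delta}\max_\xi\#\{\eta\in\mathcal E_\lambda:|(\xi-\eta)\cdot v|\le\delta\}\,\|a\|^2\le\frac{\pi^2}{2\delta}S_v(\lambda)\|a\|^2,$$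
since a slab of width $2\delta\le2$ is covered by two unit slabs.

**Step 2: lower bound, by putting all coefficients in one thin slab so that nothing cancels.** Let $\delta'=\min(1,1/(8L))$. Divide a fullest unit slab into $\lceil1/\delta'\rceil$ slabs of width at most $\delta'$. One of them lies in $c'\le\xi\cdot v\le c'+\delta'$ and contains at least $S_v(\lambda)/\lceil1/\delta'\rceil$ points of $\mathcal E_\lambda$, so the slab $c'\le\xi\cdot v\le c'+\delta'$ contains $n\ge c_LS_v(\lambda)$ of them. Put $a_\xi=e(-\xi\cdot x_0)$ on those points and $0$ elsewhere, so $\|a\|^2=n$. For $0\le t\le L$ the numbers $t(\xi\cdot v-c')$ lie in $[0,\frac18]$, so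
$$|e_\lambda(x_0+tv)|=\Big|\sum e\big(t(\xi\cdot v-c')\big)\Big|\ge n\cos(\pi/4),\qquad\int_0^L|e_\lambda(x_0+tv)|^2dt\ge\frac{Ln^2}2=\frac{Ln}2\|a\|^2 .$$

**Step 3: no negative exponent for any curve, by focusing at a point.** Let $x_0\in\Sigma$ and $a_\xi=e(-\xi\cdot x_0)$ for all $\xi\in\mathcal E_\lambda$. If $|x-x_0|\le1/(8\lambda)$ then $|\xi\cdot(x-x_0)|\le\frac18$, so $|e_\lambda(x)|\ge\#\mathcal E_\lambda/\sqrt2$. For large $\lambda$ this holds on a piece of $\Sigma$ of length at least $c_\Sigma\lambda^{-1}$, so $\|e_\lambda\|^2_{L^2(\Sigma)}\ge c_\Sigma\lambda^{-1}\#\mathcal E_\lambda\|a\|^2$ after renaming $c_\Sigma$. Counting integer points in a ball, $\sum_{\lambda^2\le X}\#\mathcal E_\lambda\sim\frac{4\pi}3X^{3/2}$. So the sum over $X/2<\lambda^2\le X$ is at least $cX^{3/2}$ for large $X$. It has at most $X$ terms, so some term satisfies $\#\mathcal E_\lambda\ge cX^{1/2}\ge c\lambda$. This gives infinitely many $\lambda$ with $\|e_\lambda\|_{L^2(\Sigma)}\ge c\|a\|$ for a suitable $e_\lambda$,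 and no negative exponent is possible. $\square$

For segments, then, (T3) is a pure counting statement: a unit slab contains $O(\lambda^{2/3+\varepsilon})$ points of $\mathcal E_\lambda$.

## 4. Lattice points of a sphere on planes, in slabs and in balls

For $v=(0,0,1)$ a slab is a union of few planes with integer equations, and each plane is cheap. For general $v$ the plan is the same: first show that every integer plane of moderate height is cheap, then cut a slab by planes whose integer normal is nearly parallel to $v$.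

**Lemma 1.** Let $b=(p_1,p_2,q)\in\mathbb Z^3$ with $q\ge1$, $|b|\le100\lambda^2$, and let $k\in\mathbb Z$. Then $\#\{\xi\in\mathcal E_\lambda:b\cdot\xi=k\}\le C_\varepsilon\lambda^\varepsilon$.

*Proof.* **Step 1: eliminate $z$ and complete squares, to reach a norm equation.** If $|k|>|b|\lambda$ there are no points, so let $|k|\le|b|\lambda$. Write $\xi=(x,y,z)$; then $qz=k-p_1x-p_2y$, so $z$ is determined by $(x,y)$. Put
$$a=q^2+p_1^2,\quad h=p_1p_2,\quad c=q^2+p_2^2,\quad d=ac-h^2=q^2(q^2+p_1^2+p_2^2)\ge1 .$$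
The sphere equation times $q^2$, namely $q^2(x^2+y^2)+(k-p_1x-p_2y)^2=q^2\lambda^2$, reads
$$ax^2+2hxy+cy^2-2kp_1x-2kp_2y+k^2-q^2\lambda^2=0 .$$
Multiply by $a$ and set $X=ax+hy-kp_1$. Since
$$X^2=a^2x^2+2ahxy+h^2y^2-2akp_1x-2hkp_1y+k^2p_1^2,$$
we obtain
$$X^2+dy^2+(2hkp_1-2akp_2)y+E=0,\qquad E=a(k^2-q^2\lambda^2)-k^2p_1^2 ,$$
and $2hkp_1-2akp_2=2kp_2(p_1^2-a)=-2kp_2q^2$. Multiply by $d$ and set $Z=dy-kp_2q^2$:
$$Z^2+dX^2=M:=k^2p_2^2q^4-dE .$$
Here $M\in\mathbb Z$ because $\lambda^2\in\mathbb Z$, and $|M|\le C\lambda^C$. The map $(x,y)\mapsto(X,Z)$ is injective: $Z$ gives $y$, since $d\ge1$, and then $X$ gives $x$, since $a\ge1$.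

**Step 2: count solutions of the norm equation.** If $M<0$ there is none, and if $M=0$ then $X=Z=0$ and there is at most one. Let $M>0$ and write $d=f^2d_0$ with $d_0$ squarefree. Then $Z+fX\sqrt{-d_0}$ is an algebraic integer of norm $M$ in the imaginary quadratic field $K=\mathbb Q(\sqrt{-d_0})$, and it determines $(X,Z)$. The number of ideals of norm $M$ is $\sum_{j\mid M}\chi_K(j)\le\tau(M)$, where $\chi_K$ is the quadratic character of $K$, and a principal ideal has at most $6$ generators because $K$ has at most $6$ units. So there are at most $6\tau(M)\le C_\varepsilon\lambda^\varepsilon$ solutions. $\square$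

A check by hand: $\lambda=3$, $b=(1,1,1)$, $k=1$. Then $a=c=2$, $h=1$, $d=3$, $E=2(1-9)-1=-17$, $M=1+51=52$, $X=2x+y-1$, $Z=3y-1$. The six points are the permutations of $(2,-2,1)$. For instance $(x,y)=(2,-2)$ gives $(X,Z)=(1,-7)$ and $49+3=52$, while $(x,y)=(2,1)$ gives $(4,2)$ and $4+48=52$.

We need Dirichlet's theorem for two numbers. For real $\alpha_1,\alpha_2$ and an integer $m\ge1$ there are $1\le q\le m^2$ and $p_1,p_2\in\mathbb Z$ with $|q\alpha_i-p_i|\le1/m$. To see this, reduce the $m^2+1$ points $q(\alpha_1,\alpha_2)$, $0\le q\le m^2$, modulo $1$; two of them fall in the same of $m^2$ boxes of side $1/m$, and we subtract.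

**Lemma 2.** (i) For $|v|=1$, $c\in\mathbb R$, $w\ge1$: $\#\{\xi\in\mathcal E_\lambda:c\le\xi\cdot v\le c+w\}\le C_\varepsilon\lambda^{2/3+\varepsilon}w^{1/3}$. In particular $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}$.
(ii) Any ball of radius $\rho$, $1\le\rho\le4\lambda$, contains at most $C_\varepsilon\lambda^\varepsilon(1+\rho^{4/3}\lambda^{-1/3})$ points of $\mathcal E_\lambda$.

*Proof.* **Step 1: find an integer normal close to the direction $v$.** Since $\mathcal E_\lambda$ is invariant under permutations of coordinates, we may assume $|v_3|=\max|v_i|\ge1/\sqrt3$. For an integer $m\ge1$ choose $q\le m^2$ and $p_1,p_2$ by Dirichlet with $|qv_i/v_3-p_i|\le1/m$, and let $b=(p_1,p_2,q)$. For every $x\in\mathbb R^3$,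
$$b\cdot x=\frac q{v_3}\,v\cdot x+\sum_{i\le2}\Big(p_i-\frac{qv_i}{v_3}\Big)x_i,\qquad\Big|\frac q{v_3}\Big|\le\sqrt3\,m^2. \tag{2}$$
Also $|p_i|\le q+1\le2q$, so $|b|\le3q\le3m^2$. We shall take $m\le2\lambda^{1/3}$, so that $|b|\le12\lambda^{2/3}\le100\lambda^2$ and Lemma 1 applies to every plane $b\cdot\xi=k$.

**Step 2: slabs.** Let $w\le\lambda$ and $m=\lceil(\lambda/w)^{1/3}\rceil\le2(\lambda/w)^{1/3}$. By (2), on the slab the first term of $b\cdot\xi$ stays in an interval of length $\sqrt3m^2w$, and the second is at most $2\lambda/m$ in absolute value. So $b\cdot\xi$ takes at most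
$$1+\sqrt3\,m^2w+4\lambda/m\le C\lambda^{2/3}w^{1/3}$$
integer values; Lemma 1 bounds the points on each. If $w>\lambda$, the set $\mathcal E_\lambda$ lies in $|\xi\cdot v|\le\lambda$, which is two slabs of width $\lambda$, and the bound just proved gives $C\lambda^{1+\varepsilon}\le C\lambda^{2/3+\varepsilon}w^{1/3}$. This also proves $\#\mathcal E_\lambda\le C_\varepsilon\lambda^{1+\varepsilon}$.

**Step 3: balls, where the sphere itself supplies a thin slab.** If $\rho>\lambda$, use $\#\mathcal E_\lambda\le C\lambda^{1+\varepsilon}\le C\lambda^\varepsilon\rho^{4/3}\lambda^{-1/3}$. Let $\rho\le\lambda$, let the ball contain $\xi_0\in\mathcal E_\lambda$ and put $v=\xi_0/\lambda$. For $\xi\in\mathcal E_\lambda$ in the ball, $|\xi-\xi_0|\le2\rho$, and expanding $|\xi|^2=|\xi_0+(\xi-\xi_0)|^2=\lambda^2$ gives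
$$|v\cdot(\xi-\xi_0)|=\frac{|\xi-\xi_0|^2}{2\lambda}\le\frac{2\rho^2}\lambda .$$
Apply Step 1 to this $v$ (permuting the coordinates of the ball as well). By (2) with $x=\xi-\xi_0$, the integer $b\cdot(\xi-\xi_0)$ takes at most $1+C(m^2\rho^2/\lambda+\rho/m)$ values. With $m=\lceil(\lambda/\rho)^{1/3}\rceil\le2(\lambda/\rho)^{1/3}$ this is at most $1+C\rho^{4/3}\lambda^{-1/3}$, and Lemma 1 finishes. $\square$

With Proposition C, Lemma 2(i) with $w=1$ proves (T3) for all straight segments. Now we bend.

## 5. Decay of the kernel: why $|\zeta|$ is the wrong variable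

For an arc $\gamma$ on an interval $J$ put $I_J(\zeta)=\int_Je(\zeta\cdot\gamma(t))\,dt$. Expanding the square and applying (1) to the Hermitian matrix $I_J(\xi-\eta)$,
$$\int_J|e_\lambda(\gamma(t))|^2dt\le\Big(\max_{\xi\in\mathcal E_\lambda}\sum_{\eta\in\mathcal E_\lambda}|I_J(\xi-\eta)|\Big)\|a\|^2. \tag{3}$$
To bound $I_J$ we use van der Corput's lemma: *if $\phi$ is real and $|\phi^{(i)}|\ge\mu>0$ on an interval, and in the case $i=1$ also $\phi'$ is monotone there, then $|\int e(\phi)|\le C_i\mu^{-1/i}$.*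

The sensible first attempt is to bound $I_J(\zeta)$ by a power of $|\zeta|$. Suppose curvature and torsion never vanish, so $\gamma',\gamma'',\gamma'''$ are linearly independent at each $t$. By compactness there is $c>0$ with $\max_{1\le i\le3}|u\cdot\gamma^{(i)}(t)|\ge4c$ for all $t$ and all unit $u$. The functions $u\cdot\gamma^{(i)}$, $i\le3$, have bounded derivative, so $[0,L]$ splits into boundedly many intervals on each of which one of them stays at least $2c$ in absolute value. With $\phi=\zeta\cdot\gamma$ and $u=\zeta/|\zeta|$, $|\zeta|\ge1$, van der Corput handles $i=2,3$. For $i=1$, integration by parts bounds the integral by $C/|\zeta|+C\int|\phi''|/|\phi'|^2\le C/|\zeta|$. So $|I(\zeta)|\le C|\zeta|^{-1/3}$. Summing over dyadic shells $r\le|\xi-\eta|<2r$ with Lemma 2(ii),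
$$\sum_\eta|I(\xi-\eta)|\le C+\sum_{r}Cr^{-1/3}\lambda^\varepsilon\big(1+r^{4/3}\lambda^{-1/3}\big)\le C\lambda^\varepsilon\sum_{r\le2\lambda}(1+r\lambda^{-1/3})\le C\lambda^{2/3+2\varepsilon},$$
and (3) gives (T3) for such curves.

The approach stops exactly when curvature or torsion vanishes somewhere. For an arc in the plane $x_3=0$ and $\zeta=(0,0,R)$ the kernel equals $L$ for every $R$; for a segment there is no decay on the whole plane $\zeta\perp v$. Yet segments satisfy (T3), because few $\eta$ lie near that plane. This suggests measuring decay by a quantity that knows about it.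

**Definition.** For an arc $Q$ on an interval $J$ put $w(\zeta)=\sup_{t\in J}|\zeta\cdot Q'(t)|$.

For a segment with direction $v$ this is $|\zeta\cdot v|$. For an arc in $x_3=0$, $w(0,0,R)=0$. For $Q=(t,t^2/2,t^3/3)$ on $[0,1]$, $w(0,0,R)=R$. The condition $w(\zeta)\le R$ gives $|\zeta\cdot Q'(t_J)|\le R$ at any one chosen $t_J\in J$, so it confines $\zeta$ to a slab of width comparable to $R$. Lemma 2(i) counts at most $C\lambda^{2/3+\varepsilon}R^{1/3}$ points in it. If we had
$$|I_J(\zeta)|\le C\,w(\zeta)^{-1/3}, \tag{4}$$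
the factors $R^{1/3}$ and $R^{-1/3}$ would cancel on each dyadic range of $w$, leaving $\lambda^{2/3+\varepsilon}$. No hypothesis on the curve is involved in this count.

But (4) is false for a whole arc in general. Take $(t,t^5,0)$ on $[0,1]$ and $\zeta=(0,R,0)$: then $w(\zeta)=5R$, while
$$\int_0^1e(Rt^5)\,dt=R^{-1/5}\int_0^{R^{1/5}}e(u^5)\,du,\qquad\int_0^\infty e(u^5)\,du=(2\pi)^{-1/5}\,\Gamma_{\mathrm E}(\tfrac65)\,e^{i\pi/10}\ne0,$$
where $\Gamma_{\mathrm E}$ is Euler's gamma function (rotate the contour to $\arg u=\pi/10$). So the kernel has size $R^{-1/5}$. The trouble sits at $t=0$, where the arc is too flat. On a dyadic piece $2^{-j-1}\le t\le2^{-j}$ the function $\zeta\cdot Q'$ has, for this $\zeta$, nearly constant size, and the supremum is taken over that piece only. So we should cut the arc dyadically around its degenerate points and prove (4) on each piece. For a general smooth arc there may be infinitely many degenerate points; we first replace it by polynomial arcs, where their number is bounded.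

## 6. From $C^k$ arcs to polynomial arcs

Here we reduce Theorem A to the following.

**Proposition 3.** Let $|I|\le1$ and let $Q:I\to\mathbb R^3$ be polynomial of degree $\le D$, with $\frac12\le|Q'|\le2$ on $I$ and $Q_1',Q_2',Q_3'$ linearly independent. Then
$$\int_I\Big|\sum_\xi a_\xi e(\xi\cdot Q(t))\Big|^2dt\le C_{D,\varepsilon}\,\lambda^{2/3+\varepsilon}\|a\|^2 .$$

**Reduction.** It suffices to treat one arc and $\varepsilon\le\frac1{10}$. Let $k=\lceil4/\varepsilon\rceil$ and $C=C(\varepsilon,L,\Gamma)$. Bounded $\lambda$ are trivial because $|e_\lambda|\le(\#\mathcal E_\lambda)^{1/2}\|a\|$, so let $\lambda\ge\lambda_0(\varepsilon,L,\Gamma)$.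

**Step 1: approximate by Taylor polynomials on intervals of length $\lambda^{-\varepsilon}$.** Split $[0,L]$ into at most $1+L\lambda^\varepsilon$ intervals $I$ of length at most $\lambda^{-\varepsilon}$. On $I$ with centre $t_I$ let $P$ be the Taylor polynomial of $\gamma$ at $t_I$ of degree $k-1$. Then on $I$
$$|\gamma-P|\le C\lambda^{-\varepsilon k}\le C\lambda^{-4},\qquad|\gamma^{(i)}-P^{(i)}|\le C\lambda^{-\varepsilon(k-i)}\le C\lambda^{-3}\ (i=1,2),\qquad|P'''|\le C .$$

**Step 2: perturb so that the derivatives become linearly independent.** For $s\in(0,1)$ put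
$$Q(t)=P(t)+s\lambda^{-4}\big((t-t_I),(t-t_I)^2,(t-t_I)^3\big).$$
The $3\times3$ matrix of the coefficients of $(t-t_I)^{1,2,3}$ in $Q_1,Q_2,Q_3$ is a fixed matrix plus $s\lambda^{-4}\mathrm{Id}$. Its determinant is a nonzero cubic polynomial in $s$, so some $s\in(0,1)$ makes it invertible. The coefficients of $1,(t-t_I),(t-t_I)^2$ in $Q_i'$ are $1,2,3$ times those entries, so $Q_1',Q_2',Q_3'$ are linearly independent. The perturbation and its derivatives are $O(\lambda^{-4})$ on $I$, hence
$$|\gamma-Q|\le C\lambda^{-4},\qquad|\gamma^{(i)}-Q^{(i)}|\le C\lambda^{-3}\ (i=1,2),\qquad|Q'''|\le C\qquad\text{on }I, \tag{5}$$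
and $\frac12\le|Q'|\le2$ for $\lambda\ge\lambda_0$. Since $k\ge40$, $\deg Q\le D:=k-1$.

**Step 3: compare the sums.** As $|e(x)-e(y)|\le2\pi|x-y|$ and $\#\mathcal E_\lambda\le C\lambda^3$ trivially,
$$\Big|\sum a_\xi e(\xi\cdot\gamma)-\sum a_\xi e(\xi\cdot Q)\Big|\le C\lambda\cdot\lambda^{-4}\sum|a_\xi|\le C\lambda^{-3}(\#\mathcal E_\lambda)^{1/2}\|a\|\le C\lambda^{-3/2}\|a\| ,$$
so
$$\int_I|e_\lambda(\gamma)|^2dt\le2\int_I\Big|\sum a_\xi e(\xi\cdot Q)\Big|^2dt+C\lambda^{-3}\|a\|^2. \tag{6}$$
Given Proposition 3, summing (6) over the $1+L\lambda^\varepsilon$ intervals gives $\|e_\lambda\|^2_{L^2(\Sigma)}\le C\lambda^{2/3+2\varepsilon}\|a\|^2$, which is Theorem A.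

## 7. Cutting an interval so that given polynomials are nearly constant

Fix nonzero real polynomials $W_1,\dots,W_n$ with $\sum_i\deg W_i\le D'$.

**Definition.** A closed interval $J$ is *short* if $|J|\le2/\lambda$, and *good* (for $W_1,\dots,W_n$) if no $W_i$ vanishes on $J$ and $\sup_J|W_i|\le2^{D'}\inf_J|W_i|$ for every $i$.

For the single polynomial $W=t$ on $[0,1]$ (so $D'=1$), the intervals $[2^{-j-1},2^{-j}]$ are good, and $[0,2^{-K}]$ with $2^{-K}\le1/\lambda$ is short; about $\log_2\lambda$ pieces suffice. This is the general picture.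

**Lemma 4.** If $|I|\le1$, then $I$ is a union of at most $C_{D'}\log(2\lambda)$ non-overlapping closed intervals, each short or good.

*Proof.* Let $K=\lceil\log_2\lambda\rceil$. Cut $I$ at all points $\operatorname{Re}z\pm2^{-j}$, $0\le j\le K$, for all complex roots $z$ of the $W_i$. There are at most $1+2(K+1)D'\le C_{D'}\log(2\lambda)$ pieces. Let $J$ be a piece that is not short, $z$ a root, $x=\operatorname{Re}z$. Since $|J|>2/\lambda\ge2\cdot2^{-K}$, $J$ does not lie in $\{|t-x|\le2^{-K}\}$. No cut point is interior to $J$, so either $2^{-j-1}\le|t-x|\le2^{-j}$ on $J$ for some $0\le j<K$, or $|t-x|\ge1$ on $J$. In the latter case $\sup_J|t-x|\le\inf_J|t-x|+1\le2\inf_J|t-x|$, because $|J|\le1$. So $|t-x|$ does not vanish on $J$ and varies by a factor at most $2$. The same is then true of $|t-z|=(|t-x|^2+(\operatorname{Im}z)^2)^{1/2}$. Multiply over the roots of $W_i$. $\square$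

Short intervals cost nothing: by Cauchy–Schwarz and Lemma 2(i),
$$\int_J\Big|\sum a_\xi e(\xi\cdot Q)\Big|^2dt\le\frac2\lambda\,\#\mathcal E_\lambda\,\|a\|^2\le C_\varepsilon\lambda^\varepsilon\|a\|^2\qquad(J\text{ short}). \tag{7}$$

## 8. A sublevel estimate from three Wronskians

Let $Q$ be as in Proposition 3, $f_i=Q_i'$, and
$$W_1=f_1,\qquad W_2=f_1f_2'-f_1'f_2,\qquad W_3=\text{the Wronskian of }f_1,f_2,f_3 .$$
Linearly independent polynomials have a nonzero Wronskian, so $W_1,W_2,W_3$ are nonzero polynomials, of total degree at most $D'=6D$. Apply Lemma 4 to them and **let $J$ be a good interval**. For $\zeta\in\mathbb R^3$ write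
$$\varphi=\zeta\cdot Q,\qquad f=\varphi'=\sum\zeta_if_i,\qquad I_J(\zeta)=\int_Je(\zeta\cdot Q(t))\,dt,\qquad w(\zeta)=\sup_J|f| .$$

To get (4) we bound the set where $f$ is much smaller than its supremum. The model is $f_1,f_2,f_3=1,t,t^2$ with $W_1=1,W_2=1,W_3=2$, for which all of $[0,1]$ is good. There $f=t^2$ has supremum $1$ and $\{|f|\le\delta\}$ has length $\delta^{1/2}$. The point is that on a good interval every combination of the $f_i$ does no worse than a quadratic polynomial, because $f$ is obtained from a constant by two integrations against nearly constant weights.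

**Lemma 5.** For $\zeta\ne0$ and $0<\delta\le1$: $\;|\{t\in J:|f(t)|\le\delta w(\zeta)\}|\le C_D\,\delta^{1/2}|J|$.

*Proof.* **Step 1: write $f$ as an iterated integral.** Put
$$u_0=f_1,\qquad u_1=\frac{W_2}{f_1^2},\qquad u_2=\frac{f_1W_3}{W_2^2},\qquad V=f_1f_3'-f_1'f_3 ,$$
$$h=\zeta_1+\zeta_2\frac{f_2}{f_1}+\zeta_3\frac{f_3}{f_1},\qquad\kappa=\zeta_2+\zeta_3\frac V{W_2} .$$
Then
$$f=u_0h,\qquad h'=u_1\kappa,\qquad\kappa'=\zeta_3u_2 .$$
The first is clear, and the second is $h'=\zeta_2W_2/f_1^2+\zeta_3V/f_1^2$. The third says $W_2V'-W_2'V=f_1W_3$. To check it, write $f_i=f_1g_i$ on $J$. Then $W_2=f_1^2g_2'$, $V=f_1^2g_3'$, so $W_2V'-W_2'V=f_1^4(g_2'g_3''-g_2''g_3')$. The Wronskian of $f_1\cdot1,f_1g_2,f_1g_3$ is $f_1^3$ times that of $1,g_2,g_3$, so $f_1W_3=f_1^4(g_2'g_3''-g_2''g_3')$ too.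

**Step 2: normalize.** On $J$ each $u_i$ has constant sign and $A_i\le|u_i|\le C_0A_i$, where $A_i=\inf_J|u_i|>0$ and $C_0=2^{4D'}$. Let $t_0$ be the left endpoint of $J$, $\ell=|J|$, and
$$x_0=A_0|h(t_0)|,\quad x_1=A_0A_1\ell|\kappa(t_0)|,\quad x_2=A_0A_1A_2\ell^2|\zeta_3|,\quad X=\max(x_0,x_1,x_2) .$$
Integrating from $t_0$,
$$|\kappa-\kappa(t_0)|\le C_0A_2\ell|\zeta_3|,\qquad|h-h(t_0)|\le C_0A_1\ell\big(|\kappa(t_0)|+C_0A_2\ell|\zeta_3|\big), \tag{8}$$
so $|f|\le C_0A_0|h|\le C_0(x_0+C_0x_1+C_0^2x_2)\le C'X$ with $C'=3C_0^3$. Now $f$ is a nonzero polynomial, since $\zeta\ne0$ and the $f_i$ are independent, so $0<w(\zeta)\le C'X$. It suffices to prove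
$$|\{t\in J:|f|\le\delta X\}|\le C\delta^{1/2}\ell\qquad(0<\delta\le1). \tag{9}$$
Indeed $\{|f|\le\delta w\}\subset\{|f|\le C'\delta X\}$; if $C'\delta\le1$ use (9), and otherwise $\ell\le(C'\delta)^{1/2}\ell$ is trivially enough. Note that $|f|\le\delta X$ implies $|h|\le\delta X/A_0$. Put $c'=1/(4C_0)$ and $c=1/(8C_0^2)$. We distinguish which $x_i$ dominates.

**Step 3: the case $x_2\ge cX$, where $\kappa$ moves.** Then $\zeta_3\ne0$ and $\kappa'=\zeta_3u_2$ has constant sign with $|\kappa'|\ge A_2|\zeta_3|$. Let $\alpha=\delta^{1/2}$. The set $\{|\kappa|\le\alpha A_2|\zeta_3|\ell\}$ is an interval of length at most $2\alpha\ell$, possibly empty. Off it there are at most two intervals, on each of which $h'=u_1\kappa$ has constant sign and $|h'|\ge\alpha A_1A_2|\zeta_3|\ell$. On each of these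
$$|\{|h|\le\delta X/A_0\}|\le\frac{2\delta X}{A_0\cdot\alpha A_1A_2|\zeta_3|\ell}=\frac{2\delta X\ell}{\alpha x_2}\le\frac{2\delta^{1/2}\ell}c .$$
Altogether the set in (9) has measure at most $(2+4/c)\delta^{1/2}\ell$.

**Step 4: the case $x_2<cX$, $x_1\ge c'X$, where $h$ moves.** By (8), on $J$ we have $A_0A_1\ell|\kappa|\ge x_1-C_0x_2\ge c'X-C_0cX=c'X/2$. So $\kappa$, hence $h'$, has constant sign, and $|h'|\ge A_1|\kappa|\ge c'X/(2A_0\ell)$. Therefore $|\{|h|\le\delta X/A_0\}|\le4\delta\ell/c'$.

**Step 5: the case $x_2<cX$, $x_1<c'X$, where $f$ never gets small.** Then $x_0=X$, and by (8) $A_0|h-h(t_0)|\le C_0x_1+C_0^2x_2\le X/4+X/8\le X/2$. So $|f|\ge A_0|h|\ge X/2$ on $J$. The set in (9) is empty if $\delta<\frac12$, and the bound is trivial if $\delta\ge\frac12$. $\square$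

**Lemma 6.** On a good interval, $|I_J(\zeta)|\le C_D\min(1,w(\zeta)^{-1/3})$, with the minimum read as $1$ when $w(\zeta)=0$.

*Proof.* Since $|J|\le1$, only $w=w(\zeta)\ge1$ needs an argument. By Lemma 5 with $\delta=w^{-2/3}$, the set $\{t\in J:|\varphi'|\le w^{1/3}\}$ has measure at most $Cw^{-1/3}$. Since $\varphi$ is a polynomial of degree at most $D$, the rest of $J$ is a union of $O_D(1)$ intervals on which $\varphi'$ is monotone and $|\varphi'|\ge w^{1/3}$. To see this, cut where $|\varphi'|=w^{1/3}$ and at the zeros of $\varphi''$, unless these polynomial equations hold identically, when no cut is needed. Van der Corput's lemma with $i=1$ bounds each contribution by $O(w^{-1/3})$. $\square$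

## 9. Dyadic slabs and the end of Theorem A

**Proof of Proposition 3.** **Step 1: one good interval.** Fix $t_J\in J$ and $v=Q'(t_J)/|Q'(t_J)|$. As $|Q'|\ge\frac12$, we have $|(\xi-\eta)\cdot v|\le2w(\xi-\eta)$. So, for fixed $\xi$, the $\eta$ with $w(\xi-\eta)\le1$ lie in a slab of width $4$, and those with $2^j<w(\xi-\eta)\le2^{j+1}$ lie in a slab of width $2^{j+3}$. As $w(\xi-\eta)\le2|\xi-\eta|\le4\lambda$, Lemmas 2(i) and 6 give
$$\sum_{\eta}|I_J(\xi-\eta)|\le C\lambda^{2/3+\varepsilon}+\sum_{0\le j\le\log_2(4\lambda)}C\,2^{-j/3}\cdot\lambda^{2/3+\varepsilon}\,2^{(j+3)/3}\le C\lambda^{2/3+\varepsilon}\log(2\lambda).$$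
By (3), with $Q$ in place of $\gamma$, $\int_J|\sum a_\xi e(\xi\cdot Q)|^2\le C\lambda^{2/3+\varepsilon}\log(2\lambda)\|a\|^2$.

**Step 2: add the pieces.** There are $O(\log2\lambda)$ good intervals, and by (7) the short ones contribute $O(\lambda^\varepsilon\log2\lambda)\|a\|^2$ in total. Since $\varepsilon>0$ was arbitrary, the logarithms are absorbed by changing $\varepsilon$. $\square$

By Section 6 this proves **Theorem A**. $\blacksquare$

## 10. Nonvanishing curvature: tubes around the binormals

Now let $\gamma$ have nowhere vanishing curvature and put $\kappa_0=\min|\gamma'\times\gamma''|>0$. Constants $c,C$ depend on $\varepsilon,L,\Gamma,\kappa_0$ and may change from line to line. As before $\varepsilon\le\frac1{10}$. By (6) it suffices, for $\lambda\ge\lambda_0$, to show that on each $I$ of Section 6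
$$\int_I\Big|\sum a_\xi e(\xi\cdot Q)\Big|^2dt\le C\lambda^{1/2+\varepsilon}\|a\|^2 ,$$
up to a change of $\varepsilon$. Put $B=Q'\times Q''$. By (5), $|Q''|,|Q'''|\le C$ and $|B|\ge\kappa_0/2$ on $I$.

Slabs see only the tangent direction at one point. With curvature, a large kernel value says more: the first *two* derivatives of the phase are small at some $t$, so $\zeta$ is close to the line spanned by the binormal at $t$. We count the points of the sphere in such tubes. How the tubes move is governed by the torsion, about which nothing is assumed, so its size enters as a parameter.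

**The parameter $\tau$.** Let $W_3=\det(Q',Q'',Q''')$, the Wronskian of the components of $Q'$; it is a nonzero polynomial of degree at most $3D$. Apply Lemma 4 to the single polynomial $W_3$. Short intervals contribute $O(\lambda^\varepsilon)\|a\|^2$ each, by (7). From now on $J$ is good for $W_3$, and
$$\tau=\sup_J|W_3|,\qquad 0<\tau\le C,\qquad|W_3|\ge c\tau\ \text{on }J,\qquad\beta=B/|B| .$$

**Three facts about the frame.** First, for $\zeta\in\mathbb R^3$ and $t\in J$,
$$\operatorname{dist}(\zeta,\mathbb R\beta(t))\le C\big(|\zeta\cdot Q'(t)|+|\zeta\cdot Q''(t)|\big). \tag{10}$$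
Put $T=Q'/|Q'|$ and $N=\beta\times T$, so that $T,N$ is an orthonormal basis of $\beta^\perp$, and write $Q''=\mu T+\nu N$. Here $|\mu|\le C$ and $|\nu|=|B|/|Q'|\ge\kappa_0/4$. Then
$$|\zeta\cdot T|\le2|\zeta\cdot Q'|,\qquad|\zeta\cdot N|=|\zeta\cdot Q''-\mu\,\zeta\cdot T|/|\nu|\le C(|\zeta\cdot Q''|+|\zeta\cdot Q'|), \tag{11}$$
which gives (10).

Second, $Q'''=xQ'+yQ''+\frac{W_3}{|B|^2}B$ with $|x|,|y|\le C$. The coefficient of $B$ is found by taking the product with $B$, since $Q'''\cdot B=W_3$. The part of $Q'''$ in $\beta^\perp$ has bounded coordinates in the basis $T,N$, hence in $Q',Q''$. So for $\varphi=\zeta\cdot Q$,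
$$\varphi'''=x\varphi'+y\varphi''+\frac{W_3}{|B|^2}\,\zeta\cdot B. \tag{12}$$

Third, $B'=Q''\times Q''+Q'\times Q'''=yB+\frac{W_3}{|B|^2}\,Q'\times B$. Since $\beta'$ is the part of $B'/|B|$ orthogonal to $\beta$,
$$|\beta'|\le\frac{|W_3|}{|B|^2}|Q'|\le C\tau\qquad\text{on }J. \tag{13}$$

**Lemma 7.** There is $C_1=C_1(D)$ such that, for $M\ge1$: if $|I_J(\zeta)|>C_1/M$, then some $t\in J$ has $|\varphi'(t)|\le M$ and $|\varphi''(t)|\le M^2$.

*Proof.* Otherwise, at each point of $J$, $|\varphi'|>M$ or $|\varphi''|>M^2$. The set $\{|\varphi'|>M\}$, cut also at the zeros of $\varphi''$, is a union of $O_D(1)$ intervals with $\varphi'$ monotone. The rest is a union of $O_D(1)$ intervals with $|\varphi''|>M^2$. By van der Corput with $i=1$ and $i=2$, each contributes $O(1/M)$. $\square$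

Fix $\xi\in\mathcal E_\lambda$. For powers of two $1\le r\le2\lambda$ and $1\le M\le\lambda^{1/2}$ let
$$N(M,r)=\#\{\eta\in\mathcal E_\lambda:r\le|\xi-\eta|<2r,\ |I_J(\xi-\eta)|>C_1/M\} .$$

**Lemma 8.** $N(M,r)\le C\lambda^{1/2+\varepsilon}M$.

**Lemma 8 implies Theorem B.** Distinct lattice points are at distance between $1$ and $2\lambda$ on the sphere, so the shells cover all $\eta\ne\xi$. In one shell, the $\eta$ with $|I_J|>C_1$ contribute at most $N(1,r)$, because $|I_J|\le1$. Those with $C_12^{-j}<|I_J|\le C_12^{-j+1}$, where $j\ge1$ and $2^j\le\lambda^{1/2}$, contribute at most $2C_12^{-j}N(2^j,r)$. The remaining ones have $|I_J|\le2C_1\lambda^{-1/2}$ and contribute at most $C\lambda^{-1/2}\#\mathcal E_\lambda\le C\lambda^{1/2+\varepsilon}$. By Lemma 8 each of the $O(\log^22\lambda)$ contributions is $O(\lambda^{1/2+\varepsilon})$. Adding $|I_J(0)|\le1$, we get $\sum_\eta|I_J(\xi-\eta)|\le C\lambda^{1/2+2\varepsilon}$. Now use (3) on each good $J$, sum over the $O(\log2\lambda)$ intervals and then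 over the intervals $I$; the losses are absorbed by changing $\varepsilon$. What remains is Lemma 8.

**Proof of Lemma 8.** Let $A$ be a large constant, to be chosen in terms of $\varepsilon,L,\Gamma,\kappa_0$ only.

**Step 0: short distances, by counting the whole ball.** If $r^{4/3}\le A\lambda^{5/6}M$, the counted $\eta$ lie in a ball of radius $2r\le4\lambda$. By Lemma 2(ii), $N\le C\lambda^\varepsilon(1+r^{4/3}\lambda^{-1/3})\le C\lambda^{1/2+\varepsilon}M$.

From now on $r^{4/3}>A\lambda^{5/6}M$. Dividing by $r^{1/3}\le(2\lambda)^{1/3}$ and using $M\le\lambda^{1/2}$,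
$$r\ge\tfrac A2\lambda^{1/2}M\ge\tfrac A2M^2,\qquad r^2\ge\tfrac{A^2}4\lambda M^2. \tag{14}$$
For a counted $\eta$ write $\zeta=\eta-\xi$, so $r\le|\zeta|<2r$, and take $t\in J$ from Lemma 7 applied to $\xi-\eta=-\zeta$ (the sign is irrelevant). With $\varphi=\zeta\cdot Q$,
$$|\varphi'(t)|=|\zeta\cdot Q'(t)|\le M,\qquad|\varphi''(t)|=|\zeta\cdot Q''(t)|\le M^2. \tag{15}$$
Since $|\xi|=|\xi+\zeta|=\lambda$, also
$$2\xi\cdot\zeta+|\zeta|^2=0. \tag{16}$$

**Case A: $\tau r\le M^2$.** *Purpose: the binormal hardly turns, so one tube suffices.* (For an arc in a plane this is the picture to have in mind: the binormal is constant.) Fix $t_*\in J$ and $\beta_*=\beta(t_*)$. By (10) and (15), $\zeta$ is within $CM^2$ of $\mathbb R\beta(t)$, and by (13) $|\beta(t)-\beta_*|\le C\tau$. So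
$$\operatorname{dist}(\zeta,\mathbb R\beta_*)\le CM^2+2r\cdot C\tau\le\rho:=C_2M^2,\qquad C_2\ge1,$$
and $\rho\le r/2$ by (14) if $A\ge4C_2$. Write $\zeta=s\beta_*+e$ with $e\perp\beta_*$ and $|e|\le\rho$; then $s^2=|\zeta|^2-|e|^2\ge r^2/4$, so $r/2\le|s|\le2r$. By (16),
$$s(s+2\xi\cdot\beta_*)=-2\xi\cdot e-|e|^2=O(\lambda\rho),$$
using $\rho\le r/2\le\lambda$. Dividing by $|s|\ge r/2$ shows that $s$ lies in an interval of length $O(\lambda\rho/r)$; it also lies in $[-2r,2r]$. Cut this range of $s$ into pieces of length at most $\rho$. Since $\lambda/r\ge\frac12$ and $r/\rho\ge2$, the number of pieces is $O(\min(\lambda/r,r/\rho))\le C(\lambda/\rho)^{1/2}$, as the minimum of two numbers is at most their geometric mean. Each piece puts $\eta$ in a ball of radius $2\rho\le4\lambda$. By Lemma 2(ii),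
$$N\le C\lambda^\varepsilon\Big(\frac\lambda\rho\Big)^{1/2}\big(1+\rho^{4/3}\lambda^{-1/3}\big)\le C\lambda^\varepsilon\big(\lambda^{1/2}+\lambda^{1/6}M^{5/3}\big)\le C\lambda^{1/2+\varepsilon}M,$$
because $M^{2/3}\le\lambda^{1/3}$.

**Case B: $\tau r>M^2$.** We may assume $N>0$.

**Step B1: show $\tau r\le C_3M^3$, because otherwise the third derivative makes the kernel too small.** Take any $\zeta$ with $r\le|\zeta|<2r$, and let $c_2>0$ be small. Suppose that $|\varphi'(t)|<c_2\tau r$ and $|\varphi''(t)|<c_2\tau r$ at some $t\in J$. By (10), and since $\tau\le C$, $\operatorname{dist}(\zeta,\mathbb R\beta(t))\le Cc_2\tau r\le r/2$ for $c_2$ small, so $|\zeta\cdot\beta(t)|\ge r/2$. By (12), $|\varphi'''(t)|\ge\frac{|W_3|}{|B|}\cdot\frac r2-Cc_2\tau r\ge c\tau r-Cc_2\tau r\ge c_2\tau r$ for $c_2$ small. Hence $\max(|\varphi'|,|\varphi''|,|\varphi'''|)\ge c_2\tau r$ everywhere on $J$. Cutting $J$ where $|\varphi^{(i)}|=c_2\tau r$, $i\le3$, and at the zeros of $\varphi''$ (when these conditions are not identities),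 we get $O_D(1)$ intervals on each of which one of the three derivatives satisfies the bound throughout and $\varphi'$ is monotone. By van der Corput and $\tau r>1$, $|I_J(\zeta)|\le C(\tau r)^{-1/3}$. A counted $\eta$ exists, so $C_1/M<C(\tau r)^{-1/3}$, that is, $\tau r\le C_3M^3$.

**Step B2: cover by tubes whose directions are sampled at the right spacing.** Put
$$\Delta=\frac{M^2}{\tau r}<1,\qquad\sigma=\Delta M^2=\frac{M^4}{\tau r},\qquad\text{so}\qquad\frac M{C_3}\le\sigma\le M^2\le\lambda .$$
Choose at most $1+1/\Delta\le2/\Delta$ points $t_k\in J$ such that every point of $J$ is within $\Delta$ of some $t_k$. For a counted $\eta$ with $t$ as in (15), choose $t_k$ with $|t-t_k|\le\Delta$. By (12), $\varphi'''=x\varphi'+y\varphi''+O(\tau r)$ on $J$, so the vector $(\varphi',\varphi'')$ solves a linear system with bounded coefficients and forcing $O(\tau r)$. Gronwall's inequality on the interval between $t$ and $t_k$, of length at most $\Delta<1$, gives there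
$$|\varphi'|+|\varphi''|\le C(M+M^2+\Delta\tau r)\le CM^2,$$
as $\Delta\tau r=M^2$. Integrating $\varphi''$,
$$|\varphi'(t_k)|\le M+C\Delta M^2\le C\sigma,\qquad|\varphi''(t_k)|\le CM^2,$$
where we used $M\le C_3\sigma$. Let $\beta_k=\beta(t_k)$. By (11) at $t_k$ and $\sigma\le M^2$, the component of $\zeta$ orthogonal to $\beta_k$ lies in a rectangle of dimensions $C\sigma\times CM^2$ centred at $0$ in $\beta_k^\perp$. Cover it by $O(M^2/\sigma)$ discs of radius $\sigma$ with centres $e_{kl}$, $|e_{kl}|\le CM^2$. The number of pairs $(k,l)$ is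
$$O\Big(\frac1\Delta\cdot\frac{M^2}\sigma\Big)=O\Big(\frac{\tau r}\sigma\Big).$$

**Step B3: each tube meets the sphere in $O(\lambda/r)$ balls, because it crosses the sphere transversally enough.** Fix $(k,l)$ and write $\zeta=s\beta_k+e_{kl}+e$ with $e\perp\beta_k$, $|e|\le\sigma$. The component of $\zeta$ orthogonal to $\beta_k$ is at most $CM^2\le r/2$ by (14) for $A$ large, so $r/2\le|s|\le2r$. Put
$$g(s)=s^2+2s\,\xi\cdot\beta_k+2\xi\cdot e_{kl}+|e_{kl}|^2 .$$
By (16), $g(s)=-(2\xi\cdot e+2e_{kl}\cdot e+|e|^2)$, so $|g(s)|\le C\lambda\sigma$ since $M^2\le\lambda$ and $\sigma\le\lambda$. Also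
$$|s(s+2\xi\cdot\beta_k)|=|g(s)-2\xi\cdot e_{kl}-|e_{kl}|^2|\le C\lambda M^2 .$$
Dividing by $|s|\ge r/2$ and using (14) with $A$ large,
$$|g'(s)-s|=|s+2\xi\cdot\beta_k|\le C\lambda M^2/r\le r/4,\qquad\text{so}\qquad|g'(s)|\ge r/4 .$$
As $g'$ is affine with slope $2$, the set $\{|g'|\ge r/4\}$ consists of two half-lines, and $g$ is monotone on each with slope at least $r/4$ in absolute value. So the admissible $s$ lie in at most two intervals of length $O(\lambda\sigma/r)$. Cutting these into pieces of length at most $\sigma$, we see that the corresponding $\eta$ lie in $O(1+\lambda/r)=O(\lambda/r)$ balls of radius $\max(2\sigma,1)$.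

**Step B4: multiply.** Since $\max(2\sigma,1)\le4\lambda$, Lemma 2(ii) gives
$$N\le C\lambda^\varepsilon\cdot\frac{\tau r}\sigma\cdot\frac\lambda r\cdot\big(1+\sigma^{4/3}\lambda^{-1/3}\big)=C\lambda^\varepsilon\big(\tau\lambda\sigma^{-1}+\tau\lambda^{2/3}\sigma^{1/3}\big).$$
The second term is $\tau\lambda^{2/3}\sigma^{1/3}=\tau^{2/3}\lambda^{2/3}M^{4/3}r^{-1/3}$. It is at most $C\lambda^{1/2}M$ precisely when $\tau^2\lambda^{1/2}M\le Cr$ (with another constant), which follows from (14) and $\tau\le C$.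

For the first term, $\sigma\ge M/C_3$ gives $\tau\lambda\sigma^{-1}\le C\tau\lambda/M$, so it suffices to show $\tau\lambda^{1/2}\le CM^2$. By Step B1, $M\ge c(\tau r)^{1/3}$. Inserting this into $r^{4/3}>A\lambda^{5/6}M$ gives $r^{4/3}\ge c\lambda^{5/6}\tau^{1/3}r^{1/3}$, so $r\ge c\lambda^{5/6}\tau^{1/3}$. Using Step B1 once more,
$$M^2\ge c(\tau r)^{2/3}\ge c\,\tau^{2/3}\big(\lambda^{5/6}\tau^{1/3}\big)^{2/3}=c\,\tau^{8/9}\lambda^{5/9}\ge c\,\tau\lambda^{1/2},$$
because $\tau\le C$ and $\lambda>1$.

So $N(M,r)\le C\lambda^{1/2+\varepsilon}M$ in every case. This proves Lemma 8, and with it **Theorem B**. $\blacksquare$
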